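\title{Infinite-dimensional Fr\'echet smooth Banach spaces have no star-finite coverings by balls}

\begin{abstract}
A family of sets is star-finite if each member meets only finitely many others. We prove that no infinite-dimensional Banach space whose norm is Fr\'echet differentiable away from the origin is covered by a star-finite family of closed balls. The same argument excludes such coverings in every infinite-dimensional Banach space with separable dual, under any equivalent norm, and in Asplund spaces whose norm satisfies a quantitative weakening of Fr\'echet smoothness. The proof studies boundary points that lie in one ball only, and splits according to whether the balls accumulating at such points stay large or become small. Completeness cannot be dropped.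
\end{abstract}

\section{The question and the results}\label{sec:intro}

All spaces are real. In a normed space $X$ we write $B(x,r)=\{y:\|y-x\|\le r\}$ and $U(x,r)=\{y:\|y-x\|<r\}$, and $S_X$ is the unit sphere. A \emph{ball} always means a set $B(x,r)$ with $r>0$. A family of subsets of $X$ is a \emph{covering} if its union is $X$, and it is \emph{star-finite} if each member intersects only finitely many other members. The norm is \emph{Fr\'echet differentiable} at $e\neq0$ if there is $f\in X^*$ with
\[
\|e+h\|=\|e\|+f(h)+o(\|h\|)\qquad(h\to0),
\]
and $X$ is \emph{Fr\'echet smooth} if this holds at every $e\ne0$. Geometrically, near each of its points the unit sphere is flat to first order, uniformly over all directions.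

Star-finiteness asks for a covering with little overlap: every ball has finitely many neighbors. Radius $0$ must be excluded, since the singletons form a pairwise disjoint covering. In finite dimension star-finite coverings by balls exist for every norm. Take a maximal set $A$ with $\|a-a'\|\ge1$ for distinct $a,a'\in A$. The balls $B(a,1)$ cover $X$ by maximality, and $B(a,1)$ can meet $B(a',1)$ only if $\|a-a'\|\le2$, which by compactness holds for finitely many $a'$. The following question comes from the paper of De Bernardi, Somaglia and Vesel\'y \cite{DSV}.

\medskip
\noindent\textbf{Question.} \emph{Does there exist an infinite-dimensional Fr\'echet smooth Banach space that admits a star-finite covering by balls?}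
\medskip

Three facts show that infinite dimension alone is no obstruction. Klee \cite{Klee} showed that $\ell_1(\Gamma)$ is covered by pairwise disjoint balls of radius $1$ if $\Gamma$ is infinite and $|\Gamma|^{\aleph_0}=|\Gamma|$. In \cite{DSV} there is a star-finite covering of $c_0(\Gamma)$ by Fr\'echet smooth centrally symmetric bounded convex bodies. And every normed space of countably infinite algebraic dimension has a star-finite covering by balls (Proposition~\ref{prop:incomplete}), even when the norm comes from an inner product. Each example gives up exactly one of the requirements: smoothness, the use of balls of one norm, or completeness. The reason to expect a negative answer when all three are kept is local. In infinite dimension the finitely many neighbors of a non-redundant ball $B$ leave part of its sphere uncovered, so infinitely many balls disjoint from $B$ must crowd against that part, and against an almost flat wall there is little room for them to avoid one another.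

\begin{theorem}\label{thm:main}
Let $X$ be an infinite-dimensional Banach space whose norm is Fr\'echet differentiable at every nonzero point. Then $X$ has no star-finite covering by balls.
\end{theorem}

The proof uses smoothness in two places, and in each place less is needed. For $e\ne0$ put
\[
\omega(e)=\limsup_{w\to0}\frac{\|e+w\|+\|e-w\|-2\|e\|}{\|w\|}.
\]
This number lies in $[0,2]$ and vanishes exactly at the points of Fr\'echet differentiability (Lemma~\ref{lem:omega}), so it measures how sharp a corner the norm has at $e$. A Banach space is \emph{Asplund} if each of its separable closed subspaces has separable dual.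

\begin{theorem}\label{thm:asplund}
Let $X$ be an infinite-dimensional Asplund space, with any norm, satisfying at least one of the following conditions:
\begin{itemize}
\item[(a)] $X$ is separable;
\item[(b)] $\omega(e)<1$ for every $e\in S_X$.
\end{itemize}
Then $X$ has no star-finite covering by balls. In particular, no infinite-dimensional Banach space with separable dual has a star-finite covering by balls, under any equivalent norm.
\end{theorem}

It is a known theorem that Fr\'echet smooth spaces are Asplund, so Theorem~\ref{thm:main} is consistent with case (b). Our proof of Theorem~\ref{thm:main} does not use this fact. Since $c_0^*=\ell_1$ is separable, Theorem~\ref{thm:asplund} shows that $c_0$ has no star-finite covering by balls in any equivalent norm; compared with the covering by convex bodies from \cite{DSV}, this shows that the use of balls of a single norm is essential.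

\section{Balls and points of smoothness}\label{sec:prelim}

In a nonzero normed space a ball $B$ determines its radius $r(B)$, which is half its diameter, and its center, which is its center of symmetry. The interior of $B(x,r)$ is $U(x,r)$, which is dense in it, and the boundary is the sphere $\{y:\|y-x\|=r\}$. Two properties of balls carry the geometry of the proof.

\begin{lemma}\label{lem:balls}
In any normed space:
\begin{itemize}
\item[(B1)] $B(a,s)\cap B(b,t)=\emptyset$ if and only if $\|a-b\|>s+t$.
\item[(B2)] If $p\in B(c,s)$ and $0<t\le s$, then the point $c'=p+\frac ts(c-p)$ satisfies $\|c'-p\|\le t$ and $B(c',t)\subset B(c,s)$.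
\end{itemize}
\end{lemma}

\begin{proof}
(B1) A common point $y$ gives $\|a-b\|\le\|a-y\|+\|y-b\|\le s+t$. If $\|a-b\|\le s+t$, the point $a+\frac{s}{s+t}(b-a)$ lies in both balls. (B2) We have $\|c'-p\|=\frac ts\|c-p\|\le t$ and $\|c'-c\|=(1-\frac ts)\|c-p\|\le s-t$.
\end{proof}

Thus through every point of a ball passes a sub-ball of any prescribed smaller radius, and its center lies in every subspace that contains $p$ and $c$.

If $f$ is the Fr\'echet derivative of the norm at $e$, then $\|f\|\le1$ because the norm is $1$-Lipschitz, and $f(e)=\|e\|$ by differentiating $t\mapsto\|e+te\|$ at $0$. By homogeneity, $f$ is also the derivative at $te$ for every $t>0$.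

\begin{lemma}\label{lem:omega}
Let $e\neq0$. Then $0\le\omega(e)\le2$, $\omega(te)=\omega(e)$ for $t>0$, and the norm is Fr\'echet differentiable at $e$ if and only if $\omega(e)=0$.
\end{lemma}

\begin{proof}
The triangle inequality gives $2\|e\|\le\|e+w\|+\|e-w\|\le2\|e\|+2\|w\|$, and the substitution $w\mapsto tw$ gives the homogeneity. If the norm has derivative $f$ at $e$, the terms $f(w)$ and $f(-w)$ cancel and the numerator in $\omega(e)$ is $o(\|w\|)$. Conversely, take by the Hahn--Banach theorem $f\in X^*$ with $\|f\|=1$ and $f(e)=\|e\|$. From $\|e\pm w\|\ge\|e\|\pm f(w)$ we get
\[
0\le\|e+w\|-\|e\|-f(w)\le\|e+w\|+\|e-w\|-2\|e\|,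
\]
so $\omega(e)=0$ implies that $f$ is the derivative.
\end{proof}

For Theorem~\ref{thm:asplund} only, we need Asplund's theorem \cite{Asplund} (see \cite[Thm.~2.12]{Phelps}): \emph{if $Y$ is a Banach space with separable dual, then the norm of $Y$ is Fr\'echet differentiable at the points of a dense subset of $Y$.} The same then holds for a dense subset of $S_Y$: if $y_n\to u\in S_Y$, then $y_n/\|y_n\|\to u$, and differentiability passes from $y_n$ to $y_n/\|y_n\|$.

\section{The mechanism in $\ell_2$}\label{sec:hilbert}

Suppose that $\mathcal F$ is a star-finite covering of $\ell_2$ by balls. Section~\ref{sec:private} shows that, once redundant balls are discarded, every $B\in\mathcal F$ has a boundary point $z$ lying in no other member, that members passing close to $z$ are disjoint from $B$, and that infinitely many members meet each neighborhood of $z$. We grant this for now and ask how large these members can be.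

\emph{They cannot all be large.} Let $z=0$ and $B=B(-Ru,R)$ with $\|u\|=1$. Let $C$ be a ball disjoint from $B$, with $r(C)\ge\rho$, that contains a point of norm at most $\eta$. By (B2), $C$ contains a ball $B(c,\rho)$ with $\|c\|\le\rho+\eta$, and $\|c+Ru\|>R+\rho$ by (B1). Put $\theta=2\rho\eta+\eta^2$, so that $\|c\|^2\le\rho^2+\theta$. Squaring the second inequality gives $2R\langle c,u\rangle>2R\rho+\rho^2-\|c\|^2\ge2R\rho-\theta$, and therefore
\[
\|c-\rho u\|^2=\|c\|^2-2\rho\langle c,u\rangle+\rho^2<(\rho^2+\theta)-2\rho^2+\frac{\rho\theta}{R}+\rho^2=\theta\Bigl(1+\frac\rho R\Bigr).
\]
If $\eta$ is so small that the right side is at most $\rho^2$, then $\rho u\in C$. All such balls $C$ share the point $\rho u$, so a star-finite family contains only finitely many of them. Hence arbitrarily small members come arbitrarily close to $z$.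

\emph{They cannot become small everywhere.} The family $\mathcal F$ is countable, because each ball contains a point of a fixed countable dense set and each point lies in finitely many balls. Take a small ball $B_2$ near the point $z_1$ of $B_1$; it has its own point $z_2$, with a still smaller ball $B_3$ near it, and so on. As $z_k$ lies in $B_k$ only, the steps can be made short enough that the sequence stays away from the first $k$ members of $\mathcal F$ from step $k+1$ on. By completeness $z_k\to x$, and $x$ is not covered.

In a general space both halves need repair. The first used the roundness of the Euclidean sphere to pin down the center $c$; differentiability controls only the height of $c$ above $B$. The second used countability, which can fail: in Klee's covering each ball contains at most one of the points $2e_\gamma$, which are at mutual distance $4$, and $\Gamma$ is uncountable. Section~\ref{sec:large} treats the first difficulty, and Sections~\ref{sec:private} and~\ref{sec:small} the second.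

\section{Private boundary points}\label{sec:private}

From here to the end of Section~\ref{sec:small}, $X$ is an infinite-dimensional Banach space with an arbitrary norm, and $\mathcal F$ is a star-finite covering of $X$ by balls. Each point of $X$ lies in finitely many members, since all members containing it meet any one of them.

A ball contained in another member carries no information, so we first remove redundancy.

\begin{lemma}\label{lem:minimal}
$\mathcal F$ contains a subcovering that is minimal under inclusion.
\end{lemma}

\begin{proof}
By Zorn's lemma it suffices to show that the intersection of a chain of subcoverings covers $X$. Fix $x\in X$ and let $\mathcal F_x$ be the finite set of members containing $x$. The sets $\mathcal H\cap\mathcal F_x$, with $\mathcal H$ in the chain, are nonempty subsets of a finite set and are totally ordered by inclusion. So there is a smallest one, and its members lie in every $\mathcal H$.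
\end{proof}

A subfamily of a star-finite family is star-finite, so \emph{we assume from now on that $\mathcal F$ is minimal.} Minimality gives one point of $B$ that lies in no other member. The next lemma enlarges it to a slice of finite codimension.

\begin{lemma}\label{lem:slice}
For every $B\in\mathcal F$ there are $q_B\in\operatorname{int}B$ and a closed subspace $L_B\subset X$ of finite codimension such that no point of $B\cap(q_B+L_B)$ lies in another member of $\mathcal F$.
\end{lemma}

\begin{proof}
Let $B^1,\dots,B^m$ be the other members that meet $B$. By minimality $\mathcal F\setminus\{B\}$ is not a covering, so the relatively open subset $B\setminus(B^1\cup\dots\cup B^m)$ of $B$ is nonempty, and it contains a point $q_B$ of the dense set $\operatorname{int}B$. By the Hahn--Banach theorem a point can be strictly separated from a closed convex set not containing it: there are $h_i\in X^*$ with $h_i(q_B)<\inf_{B^i}h_i$. Put $L_B=\bigcap_i\ker h_i$ (and $L_B=X$ if $m=0$). On $q_B+L_B$ each $h_i$ equals $h_i(q_B)$, so $q_B+L_B$ misses every $B^i$, and the remaining members miss $B$.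
\end{proof}

To recover countability we pass to a separable subspace $Y$. An arbitrary one will not do, since we want to apply (B2) and Lemma~\ref{lem:slice} inside $Y$; so $Y$ must contain the centers and the points $q_B$ of the balls that matter. This calls for a closing-off construction.

\begin{lemma}\label{lem:separable}
Let $Y_0$ be an infinite-dimensional closed separable subspace of $X$. There are a closed separable subspace $Y\supset Y_0$ and a countable dense set $D\subset Y$ such that the family $\mathcal G=\{B\in\mathcal F:B\cap D\neq\emptyset\}$ has the following properties:
\begin{itemize}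
\item[(i)] $\mathcal G$ is countable and covers $D$;
\item[(ii)] for every $B\in\mathcal G$, the center of $B$ and the point $q_B$ lie in $Y$;
\item[(iii)] $Y\cap\operatorname{int}C=\emptyset$ for every $C\in\mathcal F\setminus\mathcal G$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $D_0$ be countable and dense in $Y_0$. Given $Y_n$ and $D_n$, only countably many members of $\mathcal F$ meet $D_n$. Let $Y_{n+1}$ be the closed span of $Y_n$, the centers of these members and their points $q_B$, and let $D_{n+1}\supset D_n$ be countable and dense in $Y_{n+1}$. Let $Y$ be the closure of $\bigcup_nY_n$ and $D=\bigcup_nD_n$. Then $D$ is countable and dense in $Y$, and (i) holds because each point of $D$ lies in at least one and at most finitely many members. A member of $\mathcal G$ meets some $D_n$, which gives (ii). In (iii), the set $Y\cap\operatorname{int}C$ is relatively open in $Y$ and misses $D$, so it is empty.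
\end{proof}

Subspaces $Y_0$ as required exist: take the closed span of a linearly independent sequence. Fix $Y$, $D$ and $\mathcal G$. The price of the reduction is that $\mathcal G$ covers $D$ but perhaps not $Y$: a ball outside $\mathcal G$ may still touch $Y$ along its sphere.

For $B\in\mathcal G$, a \emph{private point} of $B$ is a point $z\in Y\cap\partial B$ that lies in no member of $\mathcal F\setminus\{B\}$.

\begin{lemma}\label{lem:private}
Every $B\in\mathcal G$ has a private point. If $z$ is a private point of $B$, then:
\begin{itemize}
\item[(i)] there is $\delta_0>0$ such that every member of $\mathcal F\setminus\{B\}$ meeting $U(z,\delta_0)$ is disjoint from $B$, and every point of $Y\cap\partial B\cap U(z,\delta_0)$ is a private point of $B$;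
\item[(ii)] for each $\delta>0$, infinitely many members of $\mathcal G\setminus\{B\}$ meet $D\cap U(z,\delta)$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $L_B$ has finite codimension and $\dim Y=\infty$, there is $v\in Y\cap L_B$ with $v\ne0$. The ray $q_B+tv$, $t\ge0$, lies in $Y$, starts in $\operatorname{int}B$ and is unbounded, so it meets $\partial B$. The meeting point is private by Lemma~\ref{lem:slice}.

(i) The finitely many other members that meet $B$ are closed and do not contain $z$, so some $U(z,\delta_0)$ misses them all. If $z'\in\partial B\cap U(z,\delta_0)$ lay in a member $C\neq B$, then $C$ would meet both $U(z,\delta_0)$ and $B$.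

(ii) Let $b\in Y$ be the center of $B$. The points $b+t(z-b)$ with $t>1$ lie in $Y\setminus B$ and tend to $z$ as $t\to1$. The set $Y\setminus B$ is relatively open in $Y$, so $D\setminus B$ is dense in it, and there are $d_n\in(D\setminus B)\cap U(z,\delta)$ with $d_n\to z$. Each $d_n$ lies in a member of $\mathcal G\setminus\{B\}$. If finitely many members sufficed, one of them would contain infinitely many $d_n$ and hence $z$.
\end{proof}

The rest of the proof turns on one property of the pair $(Y,\mathcal G)$:
\begin{itemize}
\item[(S)] \emph{for every $B\in\mathcal G$, every private point $z$ of $B$ and every $t>0$ there is $C\in\mathcal G\setminus\{B\}$ that meets $Y\cap U(z,t)$ and has $r(C)<t$.}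
\end{itemize}
We show that enough smoothness in $Y$ forces (S) (Proposition~\ref{prop:large}), and that (S) forces a sharp corner of the norm of $X$ (Proposition~\ref{prop:small}).

\section{Large balls near a smooth point}\label{sec:large}

We assume differentiability at a single point of the sphere, which is the form that Theorem~\ref{thm:asplund} needs. Then the statement proved in Section~\ref{sec:hilbert} is false.

\begin{example}\label{ex:max}
Take $\mathbb R^2$ with the maximum norm, $u=(0,1)$, $B=B(-u,1)$ and $z=0$. Near $u$ the norm equals the second coordinate, so it is Fr\'echet differentiable at $u$. For $\eta>0$ the squares $C_\pm=B\bigl((\pm(1+\eta),1+\eta),1\bigr)$ contain the points $(\pm\eta,\eta)$ of norm $\eta$. By (B1) they are disjoint from $B$ and from each other.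
\end{example}

The ball $C_+$ approaches $z$ with a corner. The remedy is to fix one large ball $C$ and move the base point from $z$ to a nearby $z'\in\partial B$ that lies under the flat bottom of $C$ (Figure~\ref{fig:cone}). By Lemma~\ref{lem:private}(i) the point $z'$ will again be private.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\fill[gray!20] (-2,-0.7) rectangle (4.5,0);
\draw (-2,0) -- (4.5,0);
\node at (3.6,-0.4) {$B$};
\draw[thick] (0.2,0.2) rectangle (4.2,4.2);
\node at (3.7,3.7) {$C$};
\draw[dashed] (-2,0.2) -- (-0.2,0.2) -- (-0.2,4.2);
\fill[gray!45] (1.4,0.2) -- (2.2,0.6) -- (2.2,1) -- (0.6,1) -- (0.6,0.6) -- cycle;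
\node[above] at (1.7,1) {$m+K$};
\draw (0.5,0.1) rectangle (1.3,0.9);
\draw[dotted] (2.2,2.2) -- (2.2,0.2);
\fill (0,0) circle (0.04) node[below] {$z$};
\fill (1.4,0) circle (0.04) node[below] {$z'$};
\fill (0.2,0.2) circle (0.04) node[above right,inner sep=1pt] {$p$};
\fill (1.4,0.2) circle (0.04) node[above,inner sep=4pt,xshift=3pt] {$m$};
\fill (2.2,0.2) circle (0.04) node[above right] {$q$};
\fill (2.2,2.2) circle (0.04) node[above] {$c$};
\fill (0.9,0.5) circle (0.04) node[above] {$w$};
\end{tikzpicture}
\caption{Balls of the maximum norm in the plane. The ball $C$ and the dashed ball both avoid $B$ and pass close to $z\in\partial B$, yet they are disjoint. At the point $m$, between the corner $p$ and the lowest point $q$, the ball $C$ contains an upward cone $m+K$. A large ball that avoids $B$ and passes close to the point $z'\in\partial B$ under $m$ contains a small ball (small square) whose center $w$ lies in the cone, so it meets $C$.}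
\label{fig:cone}
\end{figure}

\begin{lemma}\label{lem:cone}
Let $Y$ be a normed space, $B=B(b,R)$ a ball in $Y$, and $z\in\partial B$ a point such that the norm is Fr\'echet differentiable at $u=(z-b)/R$. Let $\rho,\delta>0$, and call a ball \emph{large} if it is disjoint from $B$ and has radius at least $\rho$. There is $\eta\in(0,\delta)$ with the following property. For every large ball $C$ meeting $B(z,\eta)$ there is $z'\in\partial B$ with $\|z'-z\|+\eta<\delta$ such that $C$ meets every large ball that meets $B(z',\eta)$.
\end{lemma}

\begin{proof}
Translate so that $z=0$ and $b=-Ru$. Let $f$ be the derivative of the norm at $u$ and at $Ru$, so $\|f\|=f(u)=1$; we think of $f$ as the height above $B$. Differentiability is used twice: coarsely, to find a cone inside a ball, and finely, to say that $\partial B$ is flat compared with the size of that cone. Choose $s\in(0,1]$ with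
\begin{equation}\label{eq:coarse}
\|u+h\|\le1+f(h)+\tfrac12\|h\|\qquad(\|h\|\le s),
\end{equation}
put $\varepsilon=s/100$, and choose $\sigma>0$ with
\begin{equation}\label{eq:fine}
\|Ru+h\|\le R+f(h)+\varepsilon\|h\|\qquad(\|h\|\le\sigma).
\end{equation}
Choose $\lambda\in(0,1)$ such that $a=\lambda\rho$ satisfies $6a\le\sigma$ and $5a<\delta$, and put $\eta=\varepsilon a$. Everything below happens within distance $6a$ of $0$; the cone has size $sa$, and the errors have size a few times $\varepsilon a$.

Let $C$ be a large ball and $p\in C$ with $\|p\|\le\varepsilon a$. By (B2) there is $c$ with $B(c,\rho)\subset C$ and $\|c-p\|\le\rho$. The lowest point $q=c-\rho u$ of $B(c,\rho)$ is where \eqref{eq:coarse} describes the ball, but $q$ may be at distance $2\rho$ from $p$, far outside the range of \eqref{eq:fine}. The homothety with center $p$ and ratio $\lambda$ maps the convex set $C$ into itself and brings $q$ into range. So put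
\[
m=(1-\lambda)p+\lambda q,\qquad K=\{h\in Y:\|h\|\le sa,\ f(h)\ge\tfrac12\|h\|\}.
\]

\emph{Step 1: $m+K\subset C$.} Let $h\in K$ and $k=h/a$, so $\|k\|\le s$ and $f(k)\ge\frac12\|k\|$. By \eqref{eq:coarse} applied to $-k$,
\[
\|q+\rho k-c\|=\rho\|u-k\|\le\rho\bigl(1-f(k)+\tfrac12\|k\|\bigr)\le\rho .
\]
Hence $q+\rho k\in C$, and $m+h=(1-\lambda)p+\lambda(q+\rho k)\in C$ by convexity.

\emph{Step 2: $m$ is low and close to $\partial B$.} Since $\|q-p\|\le2\rho$, we have $\|m\|\le\|p\|+2a\le(2+\varepsilon)a\le3a$. Since $f(c-p)\le\rho$,
\[
f(m)=f(p)+\lambda\bigl(f(c-p)-\rho\bigr)\le f(p)\le\varepsilon a .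
\]
Also $m\in C$, so $m\notin B$, and \eqref{eq:fine} gives $R<\|m-b\|=\|Ru+m\|\le R+\varepsilon a+3\varepsilon a$. Let $z'=b+R\,\frac{m-b}{\|m-b\|}\in\partial B$ be the radial projection of $m$. Then $\|z'-m\|=\|m-b\|-R\le4\varepsilon a$, and $\|z'\|+\eta\le3a+5\varepsilon a\le5a<\delta$.

\emph{Step 3: large balls near $z'$ reach into the cone.} Let $C^*$ be a large ball and $p^*\in C^*$ with $\|p^*-z'\|\le\varepsilon a$; then $\|p^*\|\le5a$. Put $t=sa/2\le\rho$. By (B2) there is $w$ with $B(w,t)\subset C^*$ and $\|w-p^*\|\le t$. This small ball misses $B$, which forces its center to have height almost $t$. Indeed $\|w\|\le5a+t\le6a\le\sigma$, so (B1) and \eqref{eq:fine} give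
\[
R+t<\|w-b\|=\|Ru+w\|\le R+f(w)+6\varepsilon a .
\]
For $h=w-m$ we obtain, with $\varepsilon=s/100$,
\begin{align*}
f(h)&=f(w)-f(m)\ge t-6\varepsilon a-\varepsilon a=0.43\,sa,\\
\|h\|&\le\|w-p^*\|+\|p^*-z'\|+\|z'-m\|\le t+\varepsilon a+4\varepsilon a=0.55\,sa .
\end{align*}
Thus $\|h\|\le sa$ and $f(h)\ge\frac12\|h\|$, that is, $h\in K$. By Step 1, $w\in C\cap C^*$.
\end{proof}

The estimates \eqref{eq:coarse} and \eqref{eq:fine} are applied to vectors $h$ whose directions we do not control, and this is why the uniformity in Fr\'echet differentiability is needed. It also matters that $B$ and $C$ have the same shape: one functional $f$ describes both the top of $B$ and the bottom of the ball inside $C$.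

\begin{proposition}\label{prop:large}
If the norm of $Y$ is Fr\'echet differentiable at the points of a dense subset of $S_Y$, then \textup{(S)} holds.
\end{proposition}

\begin{proof}
Suppose not. Then there are $B=B(b,R)\in\mathcal G$, a private point $z_0$ of $B$ and $\rho>0$ such that every member of $\mathcal G\setminus\{B\}$ meeting $Y\cap U(z_0,\rho)$ has radius at least $\rho$. Let $\delta_0$ be given by Lemma~\ref{lem:private}(i) for $z_0$, and let $\delta=\frac12\min(\delta_0,\rho)$. Since $b\in Y$, we have $Y\cap\partial B=b+RS_Y$, so there is $z\in Y\cap\partial B$ with $\|z-z_0\|<\delta$ such that the norm of $Y$ is Fr\'echet differentiable at $(z-b)/R$. As $U(z,\delta)\subset U(z_0,2\delta)$, every point of $Y\cap\partial B\cap U(z,\delta)$ is private, and every member of $\mathcal G\setminus\{B\}$ meeting $Y\cap U(z,\delta)$ is disjoint from $B$ and has radius at least $\rho$.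

Members of $\mathcal G$ are centered in $Y$, so their traces on $Y$ are balls of $Y$ with the same centers and radii. Apply Lemma~\ref{lem:cone} in $Y$ to the trace of $B$ and to $z,\rho,\delta$, and let $\eta$ be the resulting number. By Lemma~\ref{lem:private}(ii) some $C\in\mathcal G\setminus\{B\}$ meets $D\cap U(z,\eta)$, and its trace is large. Let $z'$ be the point given for it. Then $z'$ is private, so infinitely many $C^*\in\mathcal G\setminus\{B\}$ meet $D\cap U(z',\eta)\subset U(z,\delta)$. Their traces are large, so all of them meet $C$. This contradicts star-finiteness.
\end{proof}

\section{Small balls and a tangent ball}\label{sec:small}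

Under (S) the descent described in Section~\ref{sec:hilbert} produces a point $x\in Y$ outside all members of $\mathcal G$. This is no longer a contradiction, because $x$ may lie in a ball $C\notin\mathcal G$. But such a ball is tangent to $Y$ at $x$. If its sphere were smooth at $x$, a point of $Y$ at distance $r$ from $x$ would be within $o(r)$ of $C$, and a ball centered there with radius comparable to $r$ would meet $C$. To exploit this we add one requirement to the descent: $x$ must be close to the sphere of $B_k$ relative to the radius of $B_k$.

\begin{proposition}\label{prop:small}
If \textup{(S)} holds, then $\mathcal G$ does not cover $Y$, and there is $e\in X\setminus\{0\}$ with $\omega(e)\ge1$.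
\end{proposition}

\begin{proof}
The family $\mathcal G$ is countable, and it is infinite by Lemma~\ref{lem:private}; write $\mathcal G=\{G_1,G_2,\dots\}$. We construct balls $B_k=B(b_k,r_k)\in\mathcal G$, private points $z_k$ of $B_k$ and numbers $\varepsilon_k>0$ such that the sets $W_k=Y\cap B(z_k,\varepsilon_k)$ satisfy
\begin{itemize}
\item[(i)] $\varepsilon_k\le2^{-k}$ and $\varepsilon_k\le r_k/k$;
\item[(ii)] $W_k\cap G_j=\emptyset$ whenever $j\le k$ and $G_j\neq B_k$;
\item[(iii)] $W_{k+1}\subset W_k$, $W_{k+1}\cap B_k=\emptyset$ and $r_{k+1}\le\varepsilon_k$.
\end{itemize}
Take any $B_1\in\mathcal G$ and a private point $z_1$. If $G_1\ne B_1$, the closed set $G_1$ does not contain $z_1$, so (i) and (ii) hold for small $\varepsilon_1$. Given step $k$, apply (S) with $t=\varepsilon_k/4$: there is $B_{k+1}\in\mathcal G\setminus\{B_k\}$ meeting $U(z_k,t)$ with $r_{k+1}<t$. Its diameter is less than $2t$, so $B_{k+1}\subset U(z_k,3t)$. Let $z_{k+1}$ be a private point of $B_{k+1}$. It lies neither in $B_k$ nor in any $G_j\neq B_{k+1}$. Choose $\varepsilon_{k+1}\le t$ satisfying (i) and so small that $B(z_{k+1},\varepsilon_{k+1})$ misses $B_k$ and the finitely many closed sets $G_j\ne B_{k+1}$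 with $j\le k+1$. Then $W_{k+1}\subset W_k$ because $3t+t=\varepsilon_k$.

The sets $W_k$ are nonempty, closed and nested, with diameters tending to $0$. Since $Y$ is complete, there is $x\in\bigcap_kW_k$. For each $j$ we have $x\notin G_j$: if $G_j\neq B_j$ this follows from $W_j\cap G_j=\emptyset$, and if $G_j=B_j$ from $W_{j+1}\cap B_j=\emptyset$. This proves the first claim.

Since $\mathcal F$ covers $X$, there is $C=B(c,\rho)\in\mathcal F\setminus\mathcal G$ with $x\in C$. Put $e=x-c$. By Lemma~\ref{lem:separable}(iii) no point $x+w$ with $w\in Y$ lies in $\operatorname{int}C$, so
\begin{equation}\label{eq:tangent}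
\|e\|=\rho,\qquad\|e+w\|\ge\rho\quad(w\in Y).
\end{equation}
The balls $B_k$ are pairwise distinct: for $j>k$ the point $z_j\in B_j$ lies in $W_j\subset W_{k+1}$, which misses $B_k$. They differ from $C$, so by star-finiteness $B_k\cap C=\emptyset$ for all large $k$, that is, $\|b_k-c\|>\rho+r_k$. Put $w_k=b_k-x\in Y$. Then $w_k\neq0$ because $x\notin B_k$, and
\[
\|w_k\|\le\|b_k-z_k\|+\|z_k-x\|\le r_k+\varepsilon_k\le\bigl(1+\tfrac1k\bigr)r_k ,
\]
which tends to $0$ since $r_{k+1}\le2^{-k}$. Now $\|e+w_k\|=\|b_k-c\|>\rho+r_k$, while $\|e-w_k\|\ge\rho$ by \eqref{eq:tangent}. Hence, for all large $k$,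
\[
\frac{\|e+w_k\|+\|e-w_k\|-2\|e\|}{\|w_k\|}>\frac{r_k}{\|w_k\|}\ge\frac k{k+1},
\]
and $\omega(e)\ge1$.
\end{proof}

The last display explains the threshold $1$ in Theorem~\ref{thm:asplund}(b): the direction $w_k$ gains $r_k$, almost $\|w_k\|$, and for the direction $-w_k$ we know only that nothing is lost.

\section{Proofs of the theorems}\label{sec:proofs}

In both proofs we suppose that $X$ has a star-finite covering by balls, pass to a minimal subcovering $\mathcal F$, and take $Y$, $D$, $\mathcal G$ from Lemma~\ref{lem:separable}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The norm of $Y$ is Fr\'echet differentiable at every point of $S_Y$, the derivative being the restriction to $Y$ of the derivative in $X$. By Proposition~\ref{prop:large}, (S) holds, and by Proposition~\ref{prop:small} there is $e\ne0$ with $\omega(e)\ge1$. But $\omega(e)=0$ by Lemma~\ref{lem:omega}.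
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:asplund}]
In case (a) start from $Y_0=X$. In both cases $Y$ is a separable closed subspace of an Asplund space, so $Y^*$ is separable, and by Asplund's theorem the norm of $Y$ is Fr\'echet differentiable at the points of a dense subset of $S_Y$. So (S) holds and Proposition~\ref{prop:small} applies. In case (a) we have $Y=X$, and $\mathcal G=\mathcal F$ because every ball has interior points and so meets $D$; thus $\mathcal G$ covers $Y$, a contradiction. In case (b), $\omega(e/\|e\|)=\omega(e)\ge1$ is a contradiction.

Finally, let $X^*$ be separable; this does not depend on the choice of an equivalent norm. Then $X$ is separable, a standard consequence of the Hahn--Banach theorem. For a closed subspace $Z$, restriction maps $X^*$ continuously onto $Z^*$, again by Hahn--Banach, so $Z^*$ is separable. Thus $X$ is a separable Asplund space and case (a) applies.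
\end{proof}

\begin{remark}\label{rem:hyp}
Infinite dimension is used only to produce private points in Lemma~\ref{lem:private}. Smoothness is used at one point of $S_Y$ in Lemma~\ref{lem:cone}, and at the point $e=x-c$, which need not lie in $Y$; this is why density of smooth points suffices for the first use but not for the second. Some hypothesis on the norm or the space is needed, by Klee's covering of $\ell_1(\Gamma)$. There $\omega(e)=2$ for every $e\neq0$: as $\Gamma$ is uncountable, some $\gamma$ lies outside the support of $e$, and $\|e\pm te_\gamma\|=\|e\|+|t|$.
\end{remark}

\section{Completeness cannot be dropped}\label{sec:incomplete}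

In the proof of Theorem~\ref{thm:main}, completeness enters only through the point $x\in\bigcap_kW_k$. The following result is known from \cite{DSV}; we include a short proof.

\begin{proposition}\label{prop:incomplete}
Every normed space $X$ of countably infinite algebraic dimension has a star-finite covering by balls.
\end{proposition}

This applies to the space $c_{00}$ of finitely supported sequences with the $\ell_2$-norm, which is Fr\'echet differentiable off $0$: it is the square root of $\|e+h\|^2=\|e\|^2+2\langle e,h\rangle+\|h\|^2$. The proof covers one finite-dimensional layer at a time. The new balls must avoid the closed set covered so far, so near that set their radii are proportional to the distance from it.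

\begin{proof}
Write $X=\bigcup_{n\ge0}E_n$ with subspaces $E_n\subset E_{n+1}$ and $\dim E_n=n$. We construct star-finite families $\mathcal H_n$ of balls such that $V_n=\bigcup(\mathcal H_0\cup\dots\cup\mathcal H_n)$ is closed in $X$ and contains $E_n$, and the members of $\mathcal H_{n+1}$ miss $V_n$. Then $\bigcup_n\mathcal H_n$ covers $X$, members of different $\mathcal H_n$ are disjoint, and so the whole family is star-finite.

Let $\mathcal H_0=\{B(0,1)\}$. Given $V_n$, put $O=E_{n+1}\setminus V_n$, $d(x)=\operatorname{dist}(x,V_n)$ and $r(x)=\frac14\min(1,d(x))$. The function $r$ is $\frac14$-Lipschitz, and it is positive on $O$ because $V_n$ is closed. By Zorn's lemma let $A\subset O$ be maximal with the property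
\begin{equation}\label{eq:sep}
\|x-y\|\ge\min(r(x),r(y))\qquad(x,y\in A,\ x\ne y),
\end{equation}
and put $\mathcal H_{n+1}=\{B(x,r(x)):x\in A\}$.

\emph{Covering.} If $w\in O\setminus A$, then \eqref{eq:sep} fails for $A\cup\{w\}$, so $\|w-x\|<r(x)$ for some $x\in A$. Hence $E_{n+1}\subset V_{n+1}$.

\emph{Disjointness from $V_n$.} This holds because $r(x)<d(x)$ for $x\in A$.

\emph{Star-finiteness.} Fix $x\in A$, and let $y\in A$ be such that $B(y,r(y))$ meets $B(x,r(x))$. Then $|r(x)-r(y)|\le\frac14\|x-y\|\le\frac14(r(x)+r(y))$, which gives $\frac34r(y)\le\frac54r(x)$ and $\frac34r(x)\le\frac54r(y)$. So $\frac35r(x)\le r(y)\le\frac53r(x)$ and $\|x-y\|\le\frac83r(x)$. By \eqref{eq:sep} such points $y$ are at mutual distance at least $\frac35r(x)$, and they form a bounded subset of the finite-dimensional space $E_{n+1}$. Hence there are finitely many.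

\emph{Closedness.} Let $y_j\in V_{n+1}$ and $y_j\to y$. If infinitely many $y_j$ lie in $V_n$ or in one ball of $\mathcal H_{n+1}$, then $y\in V_{n+1}$. Otherwise pass to a subsequence with $y_j\in B(x_j,r(x_j))$ and the $x_j\in A$ distinct. As $r\le\frac14$, the sequence $(x_j)$ is bounded in $E_{n+1}$, and we may assume $x_j\to x\in E_{n+1}$. If $x\in O$, then $r(x_j)\to r(x)>0$, and \eqref{eq:sep} keeps the terms of a convergent sequence apart, which is impossible. So $x\in V_n$, hence $\|y_j-x_j\|\le r(x_j)\to r(x)=0$ and $y=x\in V_n$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Asplund}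
E. Asplund, \emph{Fr\'echet differentiability of convex functions}, Acta Math. 121 (1968).

\bibitem{DSV}
Carlo Alberto De Bernardi, Jacopo Somaglia, and Libor Vesel\'y, \emph{Star-finite coverings of Banach spaces}, J. Math. Anal. Appl. 491 (2020); arXiv:2002.04308 (2020).

\bibitem{Klee}
Klee, \emph{Dispersed Chebyshev sets and coverings by balls}, Math. Ann. 257 (1981).

\bibitem{Phelps}
R. R. Phelps, \emph{Convex Functions, Monotone Operators and Differentiability}.

\end{thebibliography}
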